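# Vanishing of Segre and Verlinde sums on Quot schemes of $\mathbb C^2$ and $\mathbb C^4$

## 1. One point: a sum over $N$ coordinate quotients

A torus acts on the space of length-$n$ quotients of a trivial rank-$N$ bundle on $\mathbb C^d$. Each torus-fixed quotient contributes an explicit rational function, and we add these up. The claim to be studied is that, for $d=2$ and (with suitable signs) for $d=4$, the sum is zero for every $n\ge1$ in a certain range of parameters. We start with $n=1$, where there are only $N$ fixed points.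

**Proposition 1.** Let $N\ge2$, $r\ge0$, $s\ge1$ with $r+s\le N-1$, and let $y_1,\dots,y_N,v_1,\dots,v_r$ be independent variables. Then
$$\sum_{i=1}^N\frac{g(y_i)}{\prod_{k\ne i}(y_i-y_k)}=0,\qquad g(y)=y^{N-1-s}\prod_{k=1}^r\Big(1-\frac1{y\,v_k}\Big).\tag{1}$$

*Proof.* Call the sum $\omega$. First, $\omega$ has no poles except at $y_i=0$. It is symmetric in the $y_i$, and $\omega\cdot\prod_{i<j}(y_i-y_j)$ is a Laurent polynomial in $y$ which is antisymmetric. So this product is divisible by every $y_i-y_j$, hence by the Vandermonde product, and $\omega$ is a Laurent polynomial in $y_1,\dots,y_N$.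

Second, look at $y_1\to0$ and $y_1\to\infty$. The term $i=1$ has order of vanishing $N-1-s-r\ge0$ at $y_1=0$, and order $s\geq 1$ at $y_1=\infty$, because $g(y_1)$ grows like $y_1^{N-1-s}$ and the denominator like $y_1^{N-1}$. A term with $i\ne1$ depends on $y_1$ only through $1/(y_i-y_1)$, so it has order $0$ at $y_1=0$ and order $1$ at $y_1=\infty$. Thus $\omega$ has order $\ge0$ at $0$ and $\ge1$ at $\infty$. A Laurent polynomial in $y_1$ of order $\ge 0$ at $0$ is a polynomial, and a polynomial tending to $0$ at infinity is $0$. $\square$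

A length-one quotient of $\mathcal O^{N}$ on $\mathbb C^d$ is a point of $\mathbb C^d$ with a one-dimensional quotient of $\mathbb C^N$, so the moduli space is $\mathbb C^d\times\mathbb P^{N-1}$, and its $N$ fixed points are the origin with a coordinate quotient. We check in Section 2 that the sum over them is a nonzero function of the weights of $\mathbb C^d$ times (1).

The proof had two halves: *no poles*, then *orders at $y_1=0,\infty$*. What changes for $n\ge2$? The fixed points become tuples of partitions, and the poles lie along many walls $y_i=y_jt^\mu$, where permuting the $y_i$ does not help. For $d=4$ there is in addition a sign to choose at each fixed point. We shall see that the second half survives almost unchanged, while the first half needs a geometric reason.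

## 2. The sums in general, and three theorems

**Torus and characters.** Let $Y=\mathbb C^d$, $d\in\{2,4\}$, $N>1$. The torus $\mathsf T=\mathsf T_t\times A$ acts. The factor $\mathsf T_t$ scales the coordinates of $Y$ with characters $t_1,\dots,t_d$ of weights $\lambda_1,\dots,\lambda_d$; for $d=4$ we restrict to $t_1t_2t_3t_4=1$, i.e. $\lambda_1+\lambda_2+\lambda_3+\lambda_4=0$. The factor $A$ has free coordinates $y_1,\dots,y_N,v_1,\dots,v_r$. The twist of the trivial line bundle by a character $w$ is $\mathcal O_Y\langle w\rangle$. For $w=t^a\prod y_i^{b_i}\prod v_k^{c_k}$ put $e(w)=\sum a_j\lambda_j+\sum b_ic_1(y_i)+\sum c_kc_1(v_k)$. For $W=\sum_aw_a-\sum_bw'_b$ put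
$$e(W)=\frac{\prod_ae(w_a)}{\prod_be(w'_b)},\qquad \Lambda_{-1}(W^\vee)=\frac{\prod_a(1-w_a^{-1})}{\prod_b(1-w_b'^{-1})}.$$
A bar inverts all characters. We form $1/e(W)$ and $1/\Lambda_{-1}(W^\vee)$ after cancelling common weights; if the trivial weight then has negative multiplicity, they are $0$. (For $W=t_1-1$ both are $0$; for $W=t_1+1-1$ they are $1/\lambda_1$ and $1/(1-t_1^{-1})$.) Positive multiplicity of the trivial weight will not occur in the classes we use (Proposition 2).

Write $R=K_{\mathsf T}(pt)$, a Laurent polynomial ring, $\mathbb K=\operatorname{Frac}R$, $\mathbb K_t=\operatorname{Frac}K_{\mathsf T_t}(pt)$. The group $K_0^{\mathsf T}$ is the Grothendieck group of equivariant coherent sheaves, $K^0_{\mathsf T}$ the Grothendieck ring of equivariant vector bundles, and "loc" means $\otimes_R\mathbb K$.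

**Quot schemes.** Let $E=\bigoplus_{i=1}^N\mathcal O_Y\langle y_i\rangle$. The scheme $\operatorname{Quot}_Y(E,n)$ parametrizes quotients $E\twoheadrightarrow F$ of finite length $n$. With $\mathcal F$ the universal quotient and $\mathrm{pr}_1,\mathrm{pr}_2$ the projections of $\operatorname{Quot}_Y(E,n)\times Y$, put $\alpha^{[n]}=\mathrm{pr}_{1*}(\mathcal F\otimes\mathrm{pr}_2^*\alpha)$. Let $V=\bigoplus_{k=1}^r\mathcal O_Y\langle v_k\rangle$; then $V^{[n]}$ is a bundle of rank $nr$.

The fixed points are tuples $\pi=(\pi^{(1)},\dots,\pi^{(N)})$ of monomial ideals, i.e. $d$-dimensional partitions with $\sum_i n_i=n$, $n_i=|\pi^{(i)}|$. Put $Z_i=\sum_{\square\in\pi^{(i)}}t^\square$. The quotient is $F_\pi=\bigoplus_i\mathcal O_{Z_{\pi^{(i)}}}\langle y_i\rangle$, with character $F_\pi=\sum_iy_iZ_i$, and $V^{[n]}|_\pi=\sum_kv_kF_\pi$. For example, if $d=2$, $N=2$, $n=2$, there are five fixed points, with $(Z_1,Z_2)$ equal to $(1+t_1,0)$, $(1+t_2,0)$, $(1,1)$, $(0,1+t_1)$, $(0,1+t_2)$.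

**The class $T^{1/2}_\pi$.** Let $P=P_{12}=(1-t_1)(1-t_2)$ for $d=2$ and $P=P_{123}=(1-t_1)(1-t_2)(1-t_3)$ for $d=4$. In both cases put
$$T^{1/2}_\pi=\sum_{i,j=1}^N\frac{y_j}{y_i}\big(Z_j-\overline P\,\overline{Z_i}Z_j\big)=\sum_i y_i^{-1}F_\pi-\overline P\,\overline{F_\pi}F_\pi .\tag{2}$$
Since $\overline P$ has rank $0$, this has rank $nN$.

For $d=2$, $\operatorname{Quot}_Y(E,n)$ has the perfect obstruction theory with deformations $\operatorname{Hom}(K,F)$ and obstructions $\operatorname{Ext}^1(K,F)$, $K=\ker(E\to F)$. Its virtual dimension is $nN$, with virtual class $[\operatorname{Quot}_Y(E,n)]^{\rm vir}$ and virtual structure sheaf $\mathcal O^{\rm vir}$. Define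
$$\mathcal C_Y(E,V;q)=\sum_nq^n\!\int_{[\operatorname{Quot}_Y(E,n)]^{\rm vir}}\!c_{nr}(V^{[n]}),\qquad \mathcal V_Y(E,\alpha;q)=\sum_nq^n\chi\big(\mathcal O^{\rm vir}\otimes\det(\alpha^{[n]})\big).$$
By the Koszul resolution of the diagonal characters, $\chi(G,H)=\overline P\,\overline GH$ for finite-length $G,H$, so (2) is $T^{\rm vir}_\pi=\chi(K,F)=\chi(E,F)-\chi(F,F)$. As $\operatorname{Quot}$ is not proper, the push-forwards are those given by virtual localization (Graber–Pandharipande; in K-theory Fantechi–Göttsche and Qu). By Lemma 3 below $\operatorname{Hom}(K,F)^{\mathsf T}=0$ at each fixed point, so these points are isolated and reduced, and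
$$\int_{[\operatorname{Quot}]^{\rm vir}}c_{nr}(V^{[n]})=\sum_\pi\frac{e(V^{[n]}|_\pi)}{e(T^{1/2}_\pi)},\qquad\chi(\mathcal O^{\rm vir}\otimes G)=\sum_\pi\frac{G|_\pi}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)}.$$
A fixed point with $\operatorname{Ext}^1(K,F)^{\mathsf T}\neq0$ has vanishing fixed virtual class and contributes $0$, in accordance with the convention on trivial weights.

For $d=4$ the invariants are given by (Oh–Thomas) virtual localization with the square root (2) of the virtual tangent space: given signs $\varepsilon_\pi=\pm1$,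
$$\mathcal C_Y(E,V;q)=\sum_nq^n\sum_\pi\varepsilon_\pi\frac{e(V^{[n]}|_\pi)}{e(T^{1/2}_\pi)},\qquad \mathcal V_Y(E,\alpha;q)=\sum_nq^n\sum_\pi\varepsilon_\pi\frac{\det(\alpha^{[n]})|_\pi}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)}.$$
With $\varepsilon_\pi=1$ for $d=2$ the two cases have the same shape. "Some choice of signs" means: signs depending only on $\pi$, not on $r$ or the equivariant parameters, and the same for both series.

The question, from Arkadij Bojko and Jiahui Huang, "Equivariant Segre and Verlinde invariants for Quot schemes", arXiv:2303.14266 (2023), is to prove or disprove that, for $d=2$, or $d=4$ with some choice of signs, $\mathcal C_Y(E,V;q)=1$ for $0\le r\le N-2$ and $\mathcal V_Y(E,-[V];q)=1$ for $1\le r\le N-1$. It is true. It is convenient to put both into one family: for $r\ge0$, $s\in\mathbb Z$, $\operatorname{rank}V=r$, let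
$$\mathcal W_{r,s}(q)=\sum_nq^n\omega_n,\qquad\omega_n=\sum_\pi\varepsilon_\pi\frac{\det(F_\pi)^{-s}\,\Lambda_{-1}\big((V^{[n]}|_\pi)^\vee\big)}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)}.\tag{3}$$

**Theorem A.** Let $N>1$. There are signs $\varepsilon_\pi$ depending only on $\pi$ (all $+1$ if $d=2$) such that

1. $\mathcal W_{r,s}(q)=1$ for all $r\ge0$, $s\ge1$ with $r+s\le N-1$;
2. $\mathcal V_Y(E,-[V];q)=1$ for $1\le r\le N-1$;
3. $\mathcal C_Y(E,V;q)=1$ for $0\le r\le N-2$.

**Theorem B.** For any choice of signs: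

* if $s\le0$ or $r+s\ge N$, then the $q^1$-coefficient of $\mathcal W_{r,s}$ is nonzero;
* if $r=0$ or $r\ge N$, then the $q^1$-coefficient of $\mathcal V_Y(E,-[V])$ is nonzero;
* if $r\ge N-1$, then the $q^1$-coefficient of $\mathcal C_Y(E,V)$ is nonzero.

Hence, with the signs of Theorem A, each series equals $1$ if and only if $(r,s)$, respectively $r$, lies in the range of Theorem A.

**Theorem C.** Take the signs of Theorem A and put $\varepsilon_\pi:=\varepsilon_{(\pi,\emptyset,\dots,\emptyset)}$ for a single partition $\pi$. Let $T^{1/2}_\pi=Z_\pi-\overline P\,\overline{Z_\pi}Z_\pi$ be the $N=1$ class, and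
$$\mathcal W^{(1)}(q)=\sum_\pi\varepsilon_\pi\frac{q^{|\pi|}}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)},\qquad\mathcal C^{(1)}(q)=\sum_\pi\varepsilon_\pi\frac{q^{|\pi|}}{e(T^{1/2}_\pi)}.$$
Then $\mathcal W_{r,0}=\mathcal W^{(1)}$ for $0\le r\le N-1$, independent of $y,v$; $\mathcal C_Y(E,V;q)=\mathcal C^{(1)}(q)$ for $r=N-1$; and for $s\ge1$, $r+s=N$,
$$\mathcal W_{r,s}(q)=\overline{\mathcal W^{(1)}}\big((-1)^{N+r}q/(\textstyle\prod_iy_i\prod_kv_k)\big),$$
where the bar acts on coefficients.

**The case $n=1$ again.** At the fixed point with $Z_i=1$ and the other $Z_j=0$, (2) gives $T^{1/2}=\sum_{k\ne i}y_i/y_k+(1-\overline P)$. The part $1-\overline P$ involves only $t$. It equals $t_1^{-1}+t_2^{-1}-t_1^{-1}t_2^{-1}$ for $d=2$. For $d=4$, using $t_1^{-1}t_2^{-1}t_3^{-1}=t_4$, it equals $t_1^{-1}+t_2^{-1}+t_3^{-1}-t_1^{-1}t_2^{-1}-t_1^{-1}t_3^{-1}-t_2^{-1}t_3^{-1}+t_4$. There is no trivial weight. With $c(t)=1/\Lambda_{-1}((1-\overline P)^\vee)\ne0$ and $1/(1-y_k/y_i)=y_i/(y_i-y_k)$,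
$$\omega_1=c(t)\sum_{i=1}^N\varepsilon_i\,\frac{g(y_i)}{\prod_{k\ne i}(y_i-y_k)},\qquad g(y)=y^{N-1-s}\prod_k\Big(1-\frac1{yv_k}\Big).\tag{4}$$
With all $\varepsilon_i$ equal this is $\pm c(t)$ times (1), so Proposition 1 is the case $n=1$ of Theorem A(1).

## 3. Walls $y_1=y_2t^\mu$: a simple pole and a double pole

The natural attempt for $n\ge2$ is to cancel the poles of $\omega_n$ wall by wall. Take $d=2$, $N=2$.

*A wall where this works.* Let $n=2$ and consider the wall $w=1$ with $w=y_1/(y_2t_1)$. For $(Z_1,Z_2)=(1,1)$,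
$$T^{1/2}=\Big(2+\frac{y_1}{y_2}+\frac{y_2}{y_1}\Big)\big(t_1^{-1}+t_2^{-1}-t_1^{-1}t_2^{-1}\big),$$
in which $w$ has multiplicity $1$ and $w^{-1}$ and $1$ have multiplicity $0$. For $(0,1+t_1)$,
$$T^{1/2}=\big[1+t_1-\overline P(1+t_1)(1+t_1^{-1})\big]+\frac{y_2}{y_1}(1+t_1),$$
in which $w^{-1}$ has multiplicity $1$, $w$ has multiplicity $0$, and the trivial weight has multiplicity $1-(2-1)=0$. The other three fixed points have no pole on this wall: their $y$-dependent weights are $y_1/y_2,\ y_1t_1/y_2$; $y_1/y_2,\ y_1t_2/y_2$; and $y_2/y_1,\ y_2t_2/y_1$. Near the wall our two terms are $a/(1-w^{-1})$ and $a'/(1-w)$ with $a,a'$ regular. On the wall, $F_\pi=y_1+y_2$ and $F_\pi=y_2+y_2t_1$ coincide. By (2) and (3) every factor is determined by $F_\pi$ and the $y_i,v_k$, so $a=a'$ on the wall. The sum $(wa-a')/(w-1)$ is therefore regular there.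

*A wall where this stops.* Let $n=4$ and $(Z_1,Z_2)=(1,\,1+t_1+t_2)$. From $P\cdot(1+t_1+t_2)=1-t_1^2-t_1t_2-t_2^2+t_1^2t_2+t_1t_2^2$ and $\overline P=t_1^{-1}t_2^{-1}P$, the coefficient of $y_2/y_1$ in $T^{1/2}$ is
$$Z_2-\overline PZ_2=2+\frac{t_1}{t_2}+\frac{t_2}{t_1}-\frac1{t_1t_2},$$
and the coefficient of $y_1/y_2$ is $1-\overline P\,\overline{Z_2}=t_1^{-2}+t_1^{-1}t_2^{-1}+t_2^{-2}-t_1^{-2}t_2^{-1}-t_1^{-1}t_2^{-2}$. The $y$-free parts have no trivial weight: the constant term of $1-\overline P$ is $0$, and that of $Z_2-\overline P\,\overline{Z_2}Z_2$ is $1-(-1+1+1)=0$. So this term has a *double* pole along $y_1=y_2$. The fixed points with the same restricted character $y(2+t_1+t_2)$ are four: $(1,1+t_1+t_2)$, its swap, $(1+t_1,1+t_2)$, and its swap. For $(1+t_1,1+t_2)$ the constant terms of the coefficients of $y_1/y_2$ and $y_2/y_1$ are both $1$: for instance the constant term of $\overline P(1+t_2^{-1})(1+t_1)$ is $1-1=0$. So with $w=y_1/y_2$ the four singular factors are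
$$\frac1{(1-w)^2},\quad\frac1{(1-w^{-1})^2},\quad\frac1{(1-w)(1-w^{-1})},\quad\frac1{(1-w)(1-w^{-1})}.$$
The leading coefficients $+1,+1,-1,-1$ cancel, since the remaining factors agree on the wall. But the simple-pole part left over depends on the first derivatives of the remaining factors, and "they agree on the wall" says nothing about derivatives. For $d=4$ one would also have to find one system of signs for which the cancellations work on all walls at once. This is where we leave the wall-by-wall approach.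

A sum over fixed points has no poles in $y$ if it is the push-forward of an actual equivariant coherent class to a space on which the $y$-torus acts trivially. We therefore isolate what has to be shown.

**Proposition 2.** For each $n\geq 1$ the trivial weight has multiplicity $\le0$ in every $T^{1/2}_\pi$, and there are signs $\varepsilon_\pi$, depending only on $\pi$ and all $+1$ if $d=2$, such that for every $G\in K^0_{\mathsf T}(\operatorname{Quot}_Y(E,n))$
$$\sum_\pi\varepsilon_\pi\frac{G|_\pi}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)}\in\mathbb K_t[y^{\pm1},v^{\pm1}].$$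

The next section deduces Theorem A from this. Sections 5–9 prove it. For $n=0$ we put $\varepsilon=1$, so $\omega_0=1$.

## 4. Orders at $y_1=0$ and $y_1=\infty$: Theorem A from Proposition 2

**Step 1: the orders of each term.** This replaces the second half of the proof of Proposition 1. Let $n\ge1$, and let $\operatorname{ord}_0,\operatorname{ord}_\infty$ be the orders of vanishing at $y_1=0,\infty$. By (2) the weights of $T^{1/2}_\pi$ have $y_1$-degree in $\{-1,0,1\}$. The degree $+1$ part is
$$\sum_{i\ne1}\frac{y_1}{y_i}\big(Z_1-\overline P\,\overline{Z_i}Z_1\big),\quad\text{of rank }(N-1)n_1,$$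
and the degree $-1$ part is
$$\sum_{j\ne1}\frac{y_j}{y_1}\big(Z_j-\overline P\,\overline{Z_1}Z_j\big),\quad\text{of rank }n-n_1,$$
because $\overline P$ has rank $0$. A weight $y_1u$ gives the factor $1/(1-(y_1u)^{-1})$, with $(\operatorname{ord}_0,\operatorname{ord}_\infty)=(1,0)$. A weight $u/y_1$ gives $1/(1-y_1u^{-1})$, with orders $(0,1)$. Orders are additive, so weights with negative multiplicity count negatively and only the ranks matter: unless it is zero, $1/\Lambda_{-1}((T^{1/2}_\pi)^\vee)$ has orders $\big((N-1)n_1,\ n-n_1\big)$. The factor $\det(F_\pi)^{-s}$ contains $y_1^{-sn_1}$ and has orders $(-sn_1,sn_1)$. The factor $\Lambda_{-1}((V^{[n]}|_\pi)^\vee)=\prod(1-(y_iv_kt^\square)^{-1})$ has orders $(-rn_1,0)$. So every nonzero $\pi$-term of $\omega_n$ has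
$$\operatorname{ord}_0=(N-1-r-s)\,n_1,\qquad\operatorname{ord}_\infty=s\,n_1+(n-n_1).\tag{5}$$

**Step 2: part 1.** Let $s\ge1$, $r+s\le N-1$. By (5) every term, hence $\omega_n$, has $\operatorname{ord}_0\ge0$ and $\operatorname{ord}_\infty\ge n>0$. The bundle with fiber $H^0(F)$, call it $\mathcal Q$, has $\mathcal Q|_\pi=F_\pi$ and $V^{[n]}=\sum_kv_k\mathcal Q$. Apply Proposition 2 with $G=(\det\mathcal Q)^{-s}\otimes\Lambda_{-1}((V^{[n]})^\vee)$: $\omega_n$ is a Laurent polynomial in $y_1$. Since $\operatorname{ord}_0\ge0$ it is a polynomial, and since $\operatorname{ord}_\infty>0$ it is $0$. So $\omega_n=0$ for $n\ge1$.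

**Step 3: part 2.** Here we rewrite $\mathcal V$ as a case of $\mathcal W$. Since $(-[V])^{[n]}|_\pi=-\sum_kv_kF_\pi$, we have $\det((-[V])^{[n]})|_\pi=\prod_kv_k^{-n}\cdot\det(F_\pi)^{-r}$. So the $q^n$-coefficient of $\mathcal V_Y(E,-[V];q)$ is $\prod_kv_k^{-n}$ times that of $\mathcal W_{0,r}$ (rank of $V$ replaced by $0$, and $s=r$). Part 1 applies for $1\le r\le N-1$.

**Step 4: part 3.** We pass from K-theory to cohomology by a limit. Let $0\le r\le N-2$ and take $s=1$ in part 1, so $\omega_n=0$ for $n\ge1$. All terms of $\omega_n$ lie in $R$ localized at the elements $1-w^{-1}$, $w\ne1$ a character. Substitute $w\mapsto\exp(\hbar\,e(w))$. The character lattice of $\mathsf T$ is torsion-free (for $d=4$ the $t$-part is $\mathbb Z^4/\mathbb Z(1,1,1,1)$), so $e(w)\ne0$ for $w\ne1$, and $1-w^{-1}\mapsto\hbar\,e(w)(1+O(\hbar))$ is invertible. We get a ring homomorphism to Laurent series in $\hbar$ over $\operatorname{Frac}H_{\mathsf T}(pt)$. The weights of $V^{[n]}|_\pi$ involve $v_k$, so they are nontrivial;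 the determinant factor becomes $1+O(\hbar)$; and $\operatorname{rk}V^{[n]}=nr$, $\operatorname{rk}T^{1/2}_\pi=nN$. So the $\pi$-term becomes
$$\hbar^{n(r-N)}\Big(\varepsilon_\pi\frac{e(V^{[n]}|_\pi)}{e(T^{1/2}_\pi)}+O(\hbar)\Big),$$
where terms with negative trivial multiplicity are $0$ on both sides. The coefficient of $\hbar^{n(r-N)}$ in $\omega_n=0$ is $\sum_\pi\varepsilon_\pi e(V^{[n]}|_\pi)/e(T^{1/2}_\pi)=0$. Hence $\mathcal C_Y(E,V;q)=1$, with the same signs. So Theorem A follows from Proposition 2.

## 5. Quot as commuting matrices inside a smooth space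

The purpose of this section is to present $\operatorname{Quot}$ as the zero locus of a section on a smooth space. Fix $n\ge1$. Let $M$ be the space of $(B_1,\dots,B_d,I)\in\operatorname{End}(\mathbb C^n)^d\times\operatorname{Hom}(\mathbb C^N,\mathbb C^n)$ such that $\operatorname{im}I$ generates $\mathbb C^n$ under the $B_a$, modulo $GL_n$. A group element (or Lie algebra element) stabilizing $(B,I)$ fixes (or kills) $\operatorname{im}I$ and commutes with the $B_a$, so it is trivial: the action is free. The generation condition is GIT (semi)stability for the determinant character (King). So $M$ is smooth and quasi-projective, the base of a principal $GL_n$-bundle, with $\mathsf T$-linearization.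

Let $\mathcal Q$ be the tautological rank $n$ bundle, and let $\mathsf T$ act so that the universal maps $t_a\otimes\mathcal Q\xrightarrow{B_a}\mathcal Q$ and $\bigoplus_i\mathcal O\langle y_i\rangle\xrightarrow I\mathcal Q$ are equivariant. Then $B_a$ is a section of $t_a^{-1}\operatorname{End}\mathcal Q$, and
$$T_M=\Big(\sum_at_a^{-1}-1\Big)\operatorname{End}\mathcal Q+\sum_iy_i^{-1}\mathcal Q.\tag{6}$$

Let $\mathcal Z\subset M$ be the closed subscheme where all $[B_a,B_b]=0$. An $S$-point of $\mathcal Z$ is a rank $n$ bundle on $S$ with $d$ commuting endomorphisms and $N$ sections generating it, i.e. a quotient of $\mathcal O^N_{S\times\mathbb C^d}$ finite and flat of degree $n$ over $S$. So $\mathcal Z=\operatorname{Quot}_Y(E,n)$, $\mathcal Q|_{\mathcal Z}=\mathrm{pr}_{1*}\mathcal F$, $\mathcal Q|_\pi=F_\pi$ and $T_\pi\mathcal Z=\operatorname{Hom}(K,F)$. For $n=1$ commutators vanish and $\mathcal Z=M=\mathbb C^d\times\mathbb P^{N-1}$.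

**Lemma 3.** $\operatorname{Hom}(K,F)^{\mathsf T}=0$ at every fixed point $\pi$.

*Proof.* The $y$-weight $0$ part of $\operatorname{Hom}(K,F)$ is $\bigoplus_i\operatorname{Hom}(I_i,\mathcal O/I_i)$ with $I_i$ monomial of finite colength. Let $I$ be one of the $I_i$ and $\varphi:I\to\mathcal O/I$ be $\mathsf T_t$-invariant.

For $d=2$, the weight forces $\varphi(x^a)=c_ax^a$, and $x^a\in I$, so $\varphi=0$.

For $d=4$ the characters of $\mathsf T_t$ are $\mathbb Z^4$ modulo $\mathbf 1=(1,1,1,1)$. So $\varphi$ is a sum of homomorphisms homogeneous for the $\mathbb Z^4$-grading, of degrees in $\mathbb Z\mathbf 1$, and we may assume that $\varphi$ has degree $k\mathbf 1$. If $k\ge0$, then $\varphi(x^a)\in\mathbb C\,x^{a+k\mathbf 1}=0$ in $\mathcal O/I$. Let $k=-h<0$ and suppose $\varphi\ne0$. Call $(a,b)$ bad if $x^a\in I$, $b=a-h\mathbf 1\ge0$, $x^b\notin I$ and $\varphi(x^a)=cx^b$ with $c\ne0$. Any monomial with $\varphi(x^a)\ne0$ gives a bad pair. Choose a bad pair with $b_2$ minimal. Let $m\ge1$ be minimal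 with $x_1^mx^b\in I$. Then $\varphi(x_1^{m-1}x^a)=cx_1^{m-1}x^b\ne0$, so replacing $(a,b)$ by $(a+(m-1)e_1,\,b+(m-1)e_1)$, with the same $b_2$, we may assume $x_1x^b\in I$. Since $a=b+h\mathbf 1$ and $h\ge1$,
$$0\ne\varphi(x^a)=x^{h\mathbf 1-e_1}\,\varphi(x_1x^b),$$
so $\varphi(x_1x^b)\ne0$. Hence $(b+e_1,\ b+e_1-h\mathbf 1)$ is a bad pair with second coordinate $b_2-h<b_2$, a contradiction. $\square$

*Remark.* This also confirms, for the torus with $t_1t_2t_3t_4=1$, that $\mathcal Z^{\mathsf T}$ consists of the listed points. The $A$-weights $y_i$ are distinct, so an $A$-fixed $K$ splits as $\bigoplus K_i$. By Section 7, $\mathcal Z^{\mathsf T}$ is projective, as it lies over one point of the base of a projective morphism. Each component is preserved by the full torus $(\mathbb C^*)^4$ and contains a fixed point of it by Borel, i.e. a tuple of monomial ideals; there the tangent space of $\mathcal Z^{\mathsf T}$ is $0$.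

## 6. Six commutators, and the Clifford complex of an isotropic section

We now look for a class on $\mathcal Z$ whose contribution at $\pi$ is $1/\Lambda_{-1}$ of a class of rank $nN$. A Koszul complex on a bundle $\mathcal B$ of equations would give $1/\Lambda_{-1}$ of $T_\pi M-\mathcal B_\pi$. For $d=2$ the single equation $[B_1,B_2]$, in $t_1^{-1}t_2^{-1}\operatorname{End}\mathcal Q$, gives by (6) exactly (2).

For $d=4$ there are six commutators, and $T_M$ has rank $3n^2+nN$. Using all six gives rank $nN-3n^2$, which is wrong. Using three of them, say those of $B_1,B_2,B_3$, gives the right rank $nN$ but too large a zero locus. For $n=8$ let $\mathbb C^8=\mathbb C[x_1,x_2,x_3]/(x_1^2,x_2^2,x_3^2)$, let $B_1,B_2,B_3$ be multiplication by $x_1,x_2,x_3$, let $B_4$ send $x_1x_2x_3$ to $c\cdot1$ and the other monomials to $0$, and let $I$ send the first basis vector to $1$ and the others to $0$. Since $t_4=t_1^{-1}t_2^{-1}t_3^{-1}$, assigning weight $y_1t^\square$ to the monomials makes $B$ and $I$ equivariant,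 so this is a $\mathsf T$-fixed point for every $c\in\mathbb C$. For $c\ne0$ it is not in $\mathcal Z$, as $B_1B_4(x_1x_2x_3)=cx_1$ while $B_4B_1(x_1x_2x_3)=0$. The invariant function $\operatorname{tr}(B_1B_2B_3B_4)=c$ is not constant on this family. So for three equations neither the list of fixed points nor a one-point fixed locus in the affine quotient survives.

What helps is that the six commutators form an isotropic section of a quadratic bundle. One can then use half of the rank and still have support on the common zero locus.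

**The section.** Consider $\Lambda\oplus\Lambda^\vee$ with the $\mathsf T$-invariant section $\mathbf s=(a,b)$:

* for $d=2$: $\Lambda=t_1^{-1}t_2^{-1}\operatorname{End}\mathcal Q$, $a=[B_1,B_2]$, $b=0$;
* for $d=4$: $\Lambda=\bigoplus_{1\le i<j\le3}t_i^{-1}t_j^{-1}\operatorname{End}\mathcal Q$. By the trace pairing and $t_1t_2t_3t_4=1$, $\Lambda^\vee=t_3^{-1}t_4^{-1}\operatorname{End}\mathcal Q\oplus t_2^{-1}t_4^{-1}\operatorname{End}\mathcal Q\oplus t_1^{-1}t_4^{-1}\operatorname{End}\mathcal Q$ (dual to $12$, $13$, $23$). Put $a=([B_1,B_2],[B_1,B_3],[B_2,B_3])$ and $b=([B_3,B_4],-[B_2,B_4],[B_1,B_4])$.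

In both cases the scheme-theoretic zero locus of $\mathbf s$ is $\mathcal Z$, and $\langle a,b\rangle=0$. For $d=4$ use $\operatorname{tr}(X[Y,B_4])=\operatorname{tr}(XYB_4)-\operatorname{tr}(XB_4Y)=\operatorname{tr}([X,Y]B_4)$:
$$\langle a,b\rangle=\operatorname{tr}\Big(\big([[B_1,B_2],B_3]+[[B_3,B_1],B_2]+[[B_2,B_3],B_1]\big)B_4\Big)=0$$
by the Jacobi identity.

**Definition (2-periodic complexes and $\chi_{\mathcal Z}$).** A $\mathsf T$-equivariant 2-periodic complex $C$ is a pair of equivariant coherent sheaves $C^+,C^-$ with equivariant maps $C^\pm\to C^\mp$ of square zero. If its cohomology $H^\pm$ is supported on $\mathcal Z$, put $\chi_{\mathcal Z}(C)=[H^+]-[H^-]\in K_0^{\mathsf T}(\mathcal Z)$. Here we use dévissage: a sheaf supported on $\mathcal Z$ is filtered by powers of the ideal of $\mathcal Z$, with graded pieces sheaves on $\mathcal Z$.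

A short exact sequence $0\to C'\to C\to C''\to0$ gives a cyclic exact sequence of the six sheaves $H^\pm(C'),H^\pm(C),H^\pm(C'')$. Its alternating sum is zero, so $\chi_{\mathcal Z}(C)=\chi_{\mathcal Z}(C')+\chi_{\mathcal Z}(C'')$.

**The Clifford complex.** Let $S=\Lambda^\bullet(\Lambda^\vee)=S^+\oplus S^-$ (even and odd degrees) with $\mathsf d=\mathsf d_{\mathbf s}=\iota_a+b\wedge$. From $\iota_a(b\wedge\cdot)+b\wedge\iota_a=\langle a,b\rangle$ we get $\mathsf d^2=\langle a,b\rangle=0$, and for $\mathbf s'=(a',b')$ we get $\mathsf d_{\mathbf s}\mathsf d_{\mathbf s'}+\mathsf d_{\mathbf s'}\mathsf d_{\mathbf s}=\langle a,b'\rangle+\langle a',b\rangle$. Near a point where $\mathbf s\ne0$, nondegeneracy of the pairing provides a local $\mathbf s'$ for which the right side is $1$. If $\mathsf dz=0$, then $z=\mathsf d(\mathsf d_{\mathbf s'}z)$. So the complex is exact off $\mathcal Z$, and we may put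
$$\kappa:=\chi_{\mathcal Z}(S)\in K_0^{\mathsf T}(\mathcal Z).$$

**Three small examples.** On $\mathbb C$ with coordinate $x$, forgetting the torus, let $\Lambda$ be trivial of rank $1$ and $\eta$ a generator of $\Lambda^\vee$. If $(a,b)=(x,0)$, the differential is $\eta\mapsto x$, $1\mapsto0$, so $H^+=\mathbb C$, $H^-=0$ and the class has length $+1$. If $(a,b)=(0,x\eta)$, then $1\mapsto x\eta$, $\eta\mapsto0$, so $H^+=0$, $H^-=\mathbb C$ and the length is $-1$. This is where signs come from. If $\Lambda$ has rank $2$, $a=(x,0)$, $b=0$, then the complex is the first example tensored with $\Lambda^\bullet$ of a line, so $H^+$ and $H^-$ both have length $1$ and the difference is $0$. This is the case of excess equations.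

## 7. Pushing forward to a space on which the $y$-torus acts trivially

**The base.** By GIT, $\mathcal Z$ is projective over $X=\operatorname{Spec}$ of the $GL_n$-invariant functions on $\{(B,I):[B_a,B_b]=0\}$. Scalars of $GL_n$ act trivially on $B$ and with weight one on $I$, so invariant functions have degree $0$ in $I$: they are functions of $B$ only. Hence $A$ acts trivially on $X$. Closed points of $X$ correspond to closed orbits of commuting $d$-tuples, i.e. to semisimple $n$-dimensional $\mathbb C[x_1,\dots,x_d]$-modules, i.e. to multisets of $n$ points of $\mathbb C^d$. The connected group $\mathsf T_t$ fixes such a multiset if and only if it fixes all its points, and the only fixed point in $\mathbb C^d$ is $0$, since each $t_j$ is a nontrivial character. So $X^{\mathsf T_t}=X^{\mathsf T}=\{0\}$ as a set. Let $p:\mathcal Z\to X$ be the projective morphism. For $n=1$ it is the projection $\mathbb C^d\times\mathbb P^{N-1}\to\mathbb C^d$.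

**Localization.** By Thomason's localization theorem ("Une formule de Lefschetz en K-théorie équivariante algébrique", Duke 1992), push-forward $K_0^{\mathsf T}(\mathcal Z^{\mathsf T})_{\rm loc}\to K_0^{\mathsf T}(\mathcal Z)_{\rm loc}$ is an isomorphism, and likewise for other schemes with torus action. With dévissage, $K_0^{\mathsf T}(\mathcal Z)_{\rm loc}=\bigoplus_\pi\mathbb K[\mathcal O_\pi]$. Write $\kappa=\sum_\pi\kappa_\pi[\mathcal O_\pi]$ with $\kappa_\pi\in\mathbb K$.

**Proposition 4.** For every $G\in K_{\mathsf T}^0(\mathcal Z)$ we have $\sum_\pi\kappa_\pi G|_\pi\in\mathbb K_t[y^{\pm1},v^{\pm1}]$.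

*Proof.* Since $p(\pi)\in X^{\mathsf T}=\{0\}$, in $K_0^{\mathsf T}(X)_{\rm loc}=\mathbb K[\mathcal O_0]$ we have $p_*(G\kappa)=\big(\sum_\pi\kappa_\pi G|_\pi\big)[\mathcal O_0]$. On the other hand $G\kappa$ is an honest class in $K^{\mathsf T}_0(\mathcal Z)$ and $p$ is projective, so $p_*(G\kappa)\in K_0^{\mathsf T}(X)$. As $A$ acts trivially on $X$, an equivariant coherent sheaf on $X$ is a finite direct sum of its $A$-weight parts, so $K_0^{\mathsf T}(X)=K_0^{\mathsf T_t}(X)\otimes\mathbb Z[y^{\pm1},v^{\pm1}]$. Thus $p_*(G\kappa)=\sum_\alpha\xi_\alpha\chi_\alpha$ is a finite sum with $\xi_\alpha\in K_0^{\mathsf T_t}(X)$ and $\chi_\alpha$ monomials in $y,v$. Since $X^{\mathsf T_t}=\{0\}$, localization for $\mathsf T_t$ gives $\xi_\alpha=c_\alpha[\mathcal O_0]$ with $c_\alpha\in\mathbb K_t$. Comparing coefficients of $[\mathcal O_0]$, $\sum_\pi\kappa_\pi G|_\pi=\sum_\alpha c_\alpha\chi_\alpha$. $\square$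

It remains to compute $\kappa_\pi$ and compare it with $\varepsilon_\pi/\Lambda_{-1}((T^{1/2}_\pi)^\vee)$.

## 8. The coefficients $\kappa_\pi$

Put $T'_\pi=T_\pi M-\Lambda_\pi$.

**Proposition 5.** The trivial weight has multiplicity $\le0$ in $T'_\pi$, and $\kappa_\pi=\sigma_\pi/\Lambda_{-1}((T'_\pi)^\vee)$ with $\sigma_\pi\in\{\pm1\}$ depending only on $\pi$. For $d=2$, $\sigma_\pi=1$.

**Step 1: reduction to the fixed locus of $M$ near $\pi$.** The aim is the formula
$$\kappa_\pi=\chi_\pi(S|_\Phi)/\Lambda_{-1}(\mathcal N_\pi^\vee),\tag{7}$$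
with $\Phi$ the $\mathsf T$-fixed locus of $M$ near $\pi$, $\mathcal N$ its normal bundle, and $\chi_\pi(S|_\Phi)\in K_0^{\mathsf T}(\pi)=R$.

Since $M$ is smooth, hence normal, Sumihiro's theorem gives a $\mathsf T$-stable affine open neighborhood of $\pi$ in $M$. Remove from it the other points of $\mathcal Z^{\mathsf T}$ and the components of the $\mathsf T$-fixed locus not containing $\pi$; these are closed and $\mathsf T$-stable. Shrink again to a $\mathsf T$-stable affine open $U\ni\pi$. Then $U\cap\mathcal Z^{\mathsf T}=\{\pi\}$, and $\Phi:=U^{\mathsf T}$ is smooth and connected with $T_\pi\Phi=(T_\pi M)^{\mathsf T}$. The bundle $\mathcal N$ has only nontrivial weights. Put $\mathcal Z_U=\mathcal Z\cap U$. As a set, $\mathcal Z\cap\Phi=\{\pi\}$.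

As $U$ is affine, every equivariant coherent sheaf on it is a quotient of some $\mathcal O_U\otimes(\text{finite-dimensional representation})$. As $U$ is smooth, syzygies become locally free after finitely many steps. So there is a finite resolution $R_\bullet\to\mathcal O_\Phi$ on $U$ by equivariant vector bundles. We claim
$$\Big(\sum_i(-1)^i[R_i]\Big)\cdot\kappa|_U=\chi_\pi(S|_\Phi)\,[\mathcal O_\pi]\quad\text{in }K_0^{\mathsf T}(\mathcal Z_U).\tag{8}$$
Compute $\chi_{\mathcal Z_U}$ of the 2-periodic complex $\operatorname{Tot}(S\otimes R_\bullet)$ in two ways.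

*First way.* Filter by the subcomplexes $\operatorname{Tot}(S\otimes R_{\le i})$. The graded pieces are $S\otimes R_i$ with parity shifted by $i$. Since $R_i$ is locally free, $\chi_{\mathcal Z_U}(S\otimes R_i)=[R_i]\,\kappa|_U$. By additivity the answer is $\sum_i(-1)^i[R_i]\,\kappa|_U$.

*Second way.* The map $\operatorname{Tot}(S\otimes R_\bullet)\to S|_\Phi$ is surjective, with kernel $\operatorname{Tot}(S\otimes R'_\bullet)$, where $R'_\bullet=\ker(R_\bullet\to\mathcal O_\Phi)$ is a bounded exact complex of coherent sheaves. With $\mathcal B_i=\operatorname{im}(R'_{i+1}\to R'_i)$, the subcomplexes $(\cdots\to R'_{i+1}\to\mathcal B_i\to0)$ filter $R'_\bullet$, and the successive quotients are $[R'_i/\mathcal B_i\to\mathcal B_{i-1}]\cong[\mathcal B_{i-1}\xrightarrow{\rm id}\mathcal B_{i-1}]$. Since $S$ is locally free, this filtration stays exact after tensoring with $S$. Each $\operatorname{Tot}(S\otimes[\mathcal B\xrightarrow{\rm id}\mathcal B])$ is the cone of an identity map, so it is contractible. Hence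 the kernel is acyclic and $\chi_{\mathcal Z_U}(\operatorname{Tot})=\chi_{\mathcal Z_U}(S|_\Phi)$. The cohomology of $S|_\Phi$ is supported on $\mathcal Z\cap\Phi=\{\pi\}$, so this is $\chi_\pi(S|_\Phi)[\mathcal O_\pi]$. This proves (8).

Next, $[R_i]\cdot[\mathcal O_\pi]=[R_i|_\pi][\mathcal O_\pi]$, and
$$\sum_i(-1)^i[R_i|_\pi]=\sum_i(-1)^i\operatorname{Tor}^U_i(\mathcal O_\Phi,\mathcal O_\pi)=\sum_i(-1)^i\Lambda^i\mathcal N_\pi^\vee=\Lambda_{-1}(\mathcal N_\pi^\vee)\ne0.$$
By localization on $\mathcal Z_U$, $K_0^{\mathsf T}(\mathcal Z_U)_{\rm loc}=\mathbb K[\mathcal O_\pi]$. Restriction to $U$ kills $[\mathcal O_{\pi'}]$ for $\pi'\ne\pi$, so $\kappa|_U=\kappa_\pi[\mathcal O_\pi]$ there. Thus (8) gives (7).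

**Step 2: splitting off the moving weights.** The aim is to reduce $\chi_\pi(S|_\Phi)$ to an integer. The torus acts trivially on $\Phi$, so $\Lambda|_\Phi=\Lambda^f\oplus\Lambda^m$ (trivial and nontrivial weights). As $\mathbf s$ is invariant, $\mathbf s|_\Phi$ is a section of $\Lambda^f\oplus\Lambda^{f\vee}$. Hence $S|_\Phi=S^f\otimes\Lambda^\bullet\Lambda^{m\vee}$ with $S^f=\Lambda^\bullet\Lambda^{f\vee}$, and the differential acts on $S^f$ only. The cohomology $H^\pm(S^f)$ has trivial $\mathsf T$-action and finite length, being supported at $\pi$. So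
$$\chi_\pi(S|_\Phi)=\ell_\pi\,\Lambda_{-1}((\Lambda^m_\pi)^\vee),\qquad\ell_\pi=\operatorname{len}H^+(S^f)-\operatorname{len}H^-(S^f).\tag{9}$$

**Step 3: the linear part of the section is injective and isotropic.** This gives the multiplicity claim. Let $l=\dim\Phi$, $m=\operatorname{rk}\Lambda^f$, and $\mathcal E=\Lambda^f_\pi\oplus\Lambda^{f\vee}_\pi$ with quadratic form $(a,b)\mapsto\langle a,b\rangle$. Let $D:T_\pi\Phi\to\mathcal E$ be the derivative of $\mathbf s|_\Phi$ at $\pi$. Its kernel is $(T_\pi\mathcal Z)^{\mathsf T}$, which is $0$ by Lemma 3. Let $\mathfrak m\subset\hat{\mathcal O}_{\Phi,\pi}$ be the maximal ideal, $x_1,\dots,x_l$ formal coordinates, $e_i=D(\partial_i)$. After trivializing $\Lambda^f$, $\mathbf s|_\Phi=\sum x_ie_i$ modulo $\mathfrak m^2$, so $\langle a,b\rangle=0$ modulo $\mathfrak m^3$ says that the quadratic form vanishes on $L=\operatorname{im}D=\langle e_1,\dots,e_l\rangle$. Thus $L$ is isotropic of dimension $l$ in a nondegenerate quadratic space of dimension $2m$, and $l\le m$.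 The trivial weight has multiplicity $l-m\le0$ in $T'_\pi$.

**Step 4: the associated graded complex.** We compare $S^f$ with its linearization. Completion does not change finite-length cohomology, so we work with the completion $\hat S$ of $S^f$. Since $\mathbf s(\pi)=0$, we have $\mathsf d(\mathfrak m^k\hat S)\subset\mathfrak m^{k+1}\hat S$. The induced degree-$1$ differential on $\operatorname{gr}\hat S=\mathbb C[x]\otimes S^f_\pi$ is $\delta=\sum x_i\,c(e_i)$, where $c(a,b)=\iota_a+b\wedge$ is the Clifford action.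

Recall: over $\mathbb C$ and in even dimension, the Clifford algebra of a nondegenerate quadratic space has an irreducible graded module which is unique up to isomorphism and parity shift. For a space of dimension $2k$ it has dimension $2^k$. For $\Lambda_\pi^f\oplus\Lambda_\pi^{f\vee}$ it is $S_\pi^f$.

Choose an isotropic $L'$ dual to $L$ under the form, so that $\mathcal E=(L\oplus L')\perp\mathcal E_1$ with $\dim\mathcal E_1=2(m-l)$. Let $S_1$ be the spinor module of $\mathcal E_1$. On $\Lambda^\bullet L\mathbin{\hat\otimes}S_1$ let $L$ act by wedge, $L'$ by contraction, and $\mathcal E_1$ on $S_1$. This is a graded module of dimension $2^l2^{m-l}=2^m$ for the Clifford algebra of $\mathcal E$. So $S^f_\pi\cong\Lambda^\bullet L\mathbin{\hat\otimes}S_1$ up to parity shift, and $\delta$ becomes the Koszul differential $\sum x_ie_i\wedge$ on $\mathbb C[x]\otimes\Lambda^\bullet L$, tensored with $S_1$. Therefore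
$$H(\operatorname{gr}\hat S,\delta)=\Lambda^lL\otimes S_1,\quad\text{concentrated in polynomial degree }0.\tag{10}$$

**Step 5: the true complex has the same cohomology.** Reduction modulo $\mathfrak m$ induces
$$H^\pm(\hat S)\cong H^\pm(\operatorname{gr}\hat S)_0=\ker\big(\delta|_{S^{f,\pm}_\pi}\big).$$
It is well defined: cycles reduce into $\ker\delta$, and boundaries lie in $\mathfrak m\hat S$.

*Injectivity.* Let $z\in\mathfrak m^k\hat S$ be a cycle, $k\ge1$. Its degree-$k$ part lies in $\ker\delta$, hence by (10) equals $\delta u$ with $u$ of degree $k-1$. Lifting $u$ to $\tilde u\in\mathfrak m^{k-1}\hat S$ gives a cycle $z-\mathsf d\tilde u\in\mathfrak m^{k+1}\hat S$. Iterate; the sum of the lifts converges, and $z=\mathsf dw$ with $w\in\mathfrak m^{k-1}\hat S$.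

*Surjectivity.* If $\delta z_0=0$ for $z_0\in S^f_\pi$, lift $z_0$ to $\tilde z\in\hat S$. Then $\mathsf d\tilde z\in\mathfrak m^2\hat S$ is a cycle, so by the previous point $\mathsf d\tilde z=\mathsf dw$ with $w\in\mathfrak m\hat S$. So $\tilde z-w$ is a cycle reducing to $z_0$.

By (10), $\ell_\pi=\pm(\dim S_1^+-\dim S_1^-)$. Since $S_1$ is, up to parity, the exterior algebra of a space of dimension $m-l$, this is $0$ if $l<m$ and $\pm1$ if $l=m$. For $d=2$ and $l=m$: here $b=0$, so $L\subset\Lambda^f_\pi$, hence $L=\Lambda^f_\pi$. It acts by contraction, and the joint kernel of all contractions on $\Lambda^\bullet\Lambda^{f\vee}_\pi$ is $\Lambda^0$, which is even. So $\ell_\pi=1$.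

**Step 6: conclusion.** By (7) and (9), $\kappa_\pi=\ell_\pi\Lambda_{-1}((\Lambda^m_\pi)^\vee)/\Lambda_{-1}(\mathcal N_\pi^\vee)$. If $l=m$, the trivial weights of $T_\pi M$ and $\Lambda_\pi$ cancel, $T'_\pi=\mathcal N_\pi-\Lambda^m_\pi$, and this is $\sigma_\pi/\Lambda_{-1}((T'_\pi)^\vee)$ with $\sigma_\pi=\ell_\pi$. If $l<m$, both sides are $0$; put $\sigma_\pi=1$. The construction uses neither $v_k$ nor $r$, and $\ell_\pi$ is an integer attached to $\pi$. This proves Proposition 5. $\square$

## 9. From $T'_\pi$ to $T^{1/2}_\pi$, and the signs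

Here we finish Proposition 2. At $\pi$, $\operatorname{End}\mathcal Q|_\pi=\overline{F_\pi}F_\pi$. For $d=2$, (6) gives $T'_\pi=\sum_iy_i^{-1}F_\pi-\overline{P_{12}}\,\overline{F_\pi}F_\pi=T^{1/2}_\pi$. For $d=4$, (6) gives
$$T'_\pi=\sum_iy_i^{-1}F_\pi+\Big(\sum_{a=1}^4t_a^{-1}-1-\sum_{1\le i<j\le3}t_i^{-1}t_j^{-1}\Big)\overline{F_\pi}F_\pi,$$
while, because $t_1^{-1}t_2^{-1}t_3^{-1}=t_4$, $-\overline{P_{123}}=-1+\sum_{a\le3}t_a^{-1}-\sum_{i<j\le3}t_i^{-1}t_j^{-1}+t_4$. So
$$T^{1/2}_\pi-T'_\pi=(t_4-t_4^{-1})\overline{F_\pi}F_\pi=\mathsf U-\overline{\mathsf U},\qquad\mathsf U=t_4\,\overline{F_\pi}F_\pi,$$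
since $\overline{F_\pi}F_\pi$ is self-dual. Let $n_0(\pi)$ be the multiplicity of the trivial weight in $\mathsf U$; it is the same in $\overline{\mathsf U}$. So $T^{1/2}_\pi$ and $T'_\pi$ have the same multiplicity of the trivial weight, and it is $\le0$ by Proposition 5. If it is $0$, then, since $(1-u^{-1})/(1-u)=-u^{-1}$ and $\det\mathsf U=t_4^{n^2}$,
$$\Lambda_{-1}((T^{1/2}_\pi)^\vee)=\Lambda_{-1}((T'_\pi)^\vee)\prod_{1\ne u\in\mathsf U}\frac{1-u^{-1}}{1-u}=(-1)^{n^2-n_0(\pi)}\,t_4^{-n^2}\,\Lambda_{-1}((T'_\pi)^\vee).$$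
If it is negative, the reciprocals of both sides are $0$.

**Definition (the signs).** Put $\varepsilon_\pi=(-1)^{n^2-n_0(\pi)}\sigma_\pi$ for $d=4$ and $\varepsilon_\pi=1$ for $d=2$. Put $\theta_n=t_4^{-n^2}$ for $d=4$ and $\theta_n=1$ for $d=2$.

Then Proposition 5 becomes
$$\kappa_\pi=\theta_n\,\frac{\varepsilon_\pi}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)}.\tag{11}$$
Since $\theta_n\in\mathbb K_t$ is invertible and does not depend on $\pi$, Proposition 4 and (11) give Proposition 2. With Section 4, Theorem A is proved. $\blacksquare$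

*Example.* Let $d=4$, $n=1$. Then $\overline{F_\pi}F_\pi=1$, the bundle $\Lambda$ has weights $t_i^{-1}t_j^{-1}\ne1$, and $T_\pi M=\sum_at_a^{-1}+\sum_{k\ne i}y_i/y_k$ has no trivial weight. So $l=m=0$, $S^f_\pi=\mathbb C$ is even, $\sigma_\pi=1$, and $\mathsf U=t_4$ gives $n_0=0$. Thus $\varepsilon_\pi=-1$ for all $N$ fixed points, and (4) is $-c(t)$ times the sum (1), as it should be.

## 10. Outside the range: Theorem B

It suffices to look at $n=1$, where (4) is explicit for arbitrary signs $\varepsilon_i$.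

**Step 1: unequal signs.** If $\varepsilon_i\ne\varepsilon_j$, only the terms $i$ and $j$ have a pole along $y_i=y_j$, and the residue of $\omega_1$ is $c(t)(\varepsilon_i-\varepsilon_j)g(y_i)/\prod_{k\ne i,j}(y_i-y_k)\ne0$. So $\omega_1\ne0$.

**Step 2: equal signs.** Expanding $g$,
$$\omega_1=\pm c(t)\sum_{j=0}^r(-1)^je_j(v^{-1})\,h_{-s-j}(y),\qquad h_m=\sum_i\frac{y_i^{N-1+m}}{\prod_{k\ne i}(y_i-y_k)}.$$
We need to know when $h_m$ vanishes.

* For $m\ge0$ it is the complete symmetric polynomial: partial fractions give $\prod_i\frac1{1-y_iz}=\sum_i\frac{y_i^{N-1}}{\prod_{k\ne i}(y_i-y_k)}\cdot\frac1{1-y_iz}$. In particular $h_m\ne0$.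
* For $-(N-1)\le m\le-1$ it is $0$: by Lagrange interpolation it is the coefficient of $y^{N-1}$ in $y^{N-1+m}$, of degree at most $N-2$.
* For $m\le-N$, put $x_i=y_i^{-1}$. Then $y_i-y_k=(x_k-x_i)/(x_ix_k)$, so $\prod_{k\ne i}(y_i-y_k)=(-1)^{N-1}\prod_{k\ne i}(x_i-x_k)\big/\big(x_i^{N-2}\prod_kx_k\big)$, and $h_m(y)=(-1)^{N-1}(\prod_ky_k)^{-1}h_{-m-N}(y^{-1})\ne0$.

If $s\le0$, the term $j=0$ is $h_{-s}\ne0$. If $s\ge1$ and $r+s\ge N$, the term $j=r$ contains $h_{-s-r}\ne0$. The $e_j(v^{-1})$, $0\le j\le r$, are linearly independent over functions of $y$, so $\omega_1\ne0$.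

**Step 3: $\mathcal V$.** By Step 3 of Section 4 the $q^1$-coefficient of $\mathcal V_Y(E,-[V])$ is a monomial times that of $\mathcal W_{0,r}$. It is nonzero if $r=0$ (then $s=0$) or $r\ge N$ (then $s=r\ge N$).

**Step 4: $\mathcal C$ with $r\ge N-1$.** Write $Y_i=c_1(y_i)$ and $v_k$ for $c_1(v_k)$. The $q^1$-coefficient is the nonzero function $1/e(1-\overline P)$ of $\lambda$ times
$$\sum_i\varepsilon_i\frac{\prod_k(Y_i+v_k)}{\prod_{k\ne i}(Y_i-Y_k)}.$$
Specialize $v_k=-Y_{k+1}$ for $1\le k\le N-1$. The terms $i\ge2$ vanish because of the factor $k=i-1$, and the term $i=1$ is $\varepsilon_1\prod_{k\ge N}(Y_1+v_k)\ne0$. With Theorem A this gives the "if and only if" statement. $\blacksquare$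

## 11. On the boundary of the range: Theorem C

Let $n\ge1$ and use the signs of Theorem A. For $\pi=(\pi^{(1)},\emptyset,\dots,\emptyset)$, (2) gives
$$T^{1/2}_\pi=T^{1/2}_{\pi^{(1)}}+\sum_{k\ne1}\frac{y_1}{y_k}Z_1.\tag{12}$$
In particular both classes have the same trivial-weight multiplicity. On the boundary, the orders (5) no longer force $\omega_n=0$, but they still determine its dependence on $y_1$.

**Step 1: $s=0$, $0\le r\le N-1$.** By (5), all terms have $\operatorname{ord}_0=(N-1-r)n_1\ge0$ and $\operatorname{ord}_\infty=n-n_1\ge0$. By Proposition 2, $\omega_n$ is a Laurent polynomial in $y_1$, so it is constant in $y_1$ and equals its value at $y_1=\infty$. Only terms with $n_1=n$ contribute there. For these, $\Lambda_{-1}((V^{[n]}|_\pi)^\vee)\to1$ and $1/\Lambda_{-1}((\frac{y_1}{y_k}Z_1)^\vee)\to1$. By (12), $\omega_n$ is the $q^n$-coefficient of $\mathcal W^{(1)}$, which involves only $t$.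

**Step 2: $\mathcal C$ with $r=N-1$.** Apply the substitution of Section 4, Step 4, to $\mathcal W_{N-1,0}=\mathcal W^{(1)}$ and compare coefficients of $\hbar^{-n}$ in the $q^n$-coefficient. On the left $n(r-N)=-n$, and we get the $q^n$-coefficient of $\mathcal C_Y(E,V;q)$. On the right the $N=1$ class has rank $n$, and we get that of $\mathcal C^{(1)}$.

**Step 3: $s\ge1$, $r+s=N$.** By (5), $\operatorname{ord}_0=-n_1\ge-n$ and $\operatorname{ord}_\infty=n+(s-1)n_1\ge n$. So $y_1^n\omega_n$ is constant in $y_1$ and equals its value at $y_1=0$, to which only terms with $n_1=n$ contribute. With $Z=Z_1$, the part of such a term (multiplied by $y_1^n$) that depends on $y_1$ is, including $\det(Z)^{-s}$,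
$$y_1^n\,y_1^{-sn}\det(Z)^{-s}\prod_{k,\square}\Big(1-\frac1{y_1v_kt^\square}\Big)\prod_{j\ne1,\square}\Big(1-\frac{y_j}{y_1t^\square}\Big)^{-1}.$$
As $y_1\to0$ the first product behaves like $(-1)^{nr}y_1^{-nr}\prod_kv_k^{-n}\det(Z)^{-r}$, and the second like $(-1)^{n(N-1)}y_1^{n(N-1)}\prod_{j\ne1}y_j^{-n}\det(Z)^{N-1}$. The total exponent of $y_1$ is $n(1-s-r+N-1)=0$, and that of $\det Z$ is $-s-r+N-1=-1$. So the value is $(-1)^{n(r+N-1)}\det(Z)^{-1}\prod_kv_k^{-n}\prod_{j\ne1}y_j^{-n}$, and
$$\omega_n=(-1)^{n(N-1+r)}\prod_iy_i^{-n}\prod_kv_k^{-n}\sum_{|\pi|=n}\varepsilon_\pi\frac{\det(Z_\pi)^{-1}}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)}.\tag{13}$$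

**Step 4: duality for the $N=1$ sum.** We identify the last sum with a bar. We have $\operatorname{rk}\overline P=0$ and $\det\overline P=1$: for $d=2$ this is $t_1t_2\cdot t_1^{-1}t_2^{-1}=1$, and for $d=4$ it is $(t_1t_2t_3)\cdot(t_1t_2t_3)^{-2}\cdot(t_1t_2t_3)=1$. So $\det(\overline P\,\overline{Z_\pi}Z_\pi)=1$, $\det T^{1/2}_\pi=\det Z_\pi$ and $\operatorname{rk}T^{1/2}_\pi=n$. Applying $\frac1{1-w}=\frac{-w^{-1}}{1-w^{-1}}$ to each weight,
$$\overline{\frac1{\Lambda_{-1}((T^{1/2}_\pi)^\vee)}}=(-1)^n\frac{\det(Z_\pi)^{-1}}{\Lambda_{-1}((T^{1/2}_\pi)^\vee)},$$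
where both sides are $0$ if the trivial multiplicity is negative. Hence the sum in (13) is $(-1)^n$ times the bar of the $q^n$-coefficient of $\mathcal W^{(1)}$. The total sign is $(-1)^{n(N-1+r)+n}=(-1)^{n(N+r)}$, and so
$$\mathcal W_{r,s}(q)=\overline{\mathcal W^{(1)}}\Big((-1)^{N+r}\,\frac{q}{\prod_iy_i\prod_kv_k}\Big).\qquad\blacksquare$$
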